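\title{Totally ideal quadrilaterals in transitive actions on bifoliated planes}

\begin{abstract}
We construct a topologically transitive group action on a bifoliated plane that satisfies the hyperbolicity axioms (A1)--(A5) recalled below and admits a totally ideal quadrilateral, that is, a rectangle of leaves whose four corners are missing. The quadrilateral is non-wandering, which answers a question posed by Barthelm\'e, Bonatti and Mann. The plane is obtained from a hyperbolic toral automorphism by deleting a compact invariant set without periodic points and branching, with order two, over infinitely many periodic orbits that accumulate exactly on the deleted set. We also show that, under the first axiom alone, a totally ideal quadrilateral with a product structure has trivial stabilizer, and is non-wandering if and only if it contains a fixed point of a nontrivial element.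
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Bifoliated planes and the axioms}

A \emph{bifoliated plane} is a triple $(P,\mathcal F^+,\mathcal F^-)$ in which $P$ is homeomorphic to $\mathbb R^2$ and $\mathcal F^+,\mathcal F^-$ are transverse foliations of $P$, possibly with isolated common singularities, each of them a $k$-prong for some $k\ge3$. A nonsingular point has a chart in which $\mathcal F^+$ is horizontal and $\mathcal F^-$ is vertical. Near a $k$-prong the two foliations are the pullbacks of the horizontal and vertical foliations of $\mathbb C$ under $\zeta\mapsto\zeta^{k/2}$ (for odd $k$ this map is defined up to sign, which is enough), so that $k$ half-leaves of each foliation, the \emph{prongs}, end at the singular point. All the prongs of $\mathcal F^\pm$ at a singular point belong to one leaf. A leaf without singular points is \emph{regular}. We write $\mathcal F^\pm(x)$ for the leaf through $x$. The \emph{leaf space} of $\mathcal F^\pm$ is the set of leaves with the quotient topology, and two distinct leaves are \emph{non-separated} if they have no disjoint neighborhoods in it.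

Let a group $G$ act on $P$ by homeomorphisms preserving each foliation. If $g$ fixes $x$ and $l$ is a leaf through $x$, then $g$ is \emph{topologically contracting} on $l$ if $g^n(y)\to x$ as $n\to\infty$, uniformly for $y$ in compact subsets of $l$, and \emph{topologically expanding} if $g^{-1}$ is contracting. We consider five axioms.
\begin{itemize}
\item[(A1)] If a nontrivial $g\in G$ fixes a leaf $l$ of $\mathcal F^\pm$, then $g$ has a unique fixed point $x\in l$, and $g$ is topologically expanding on one of the leaves through $x$ and topologically contracting on the other.
\item[(A2)] For each of $\mathcal F^+$ and $\mathcal F^-$, the leaves fixed by some nontrivial element of $G$ are dense in the leaf space.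
\item[(A3)] Every singular point is fixed by some nontrivial element of $G$.
\item[(A4)] If $l,l'$ are non-separated leaves of $\mathcal F^+$ or of $\mathcal F^-$, then some nontrivial $g\in G$ fixes both $l$ and $l'$.
\item[(A5)] The points fixed by some nontrivial element of $G$ are dense in $P$.
\end{itemize}
Axiom (A1) says that a fixed leaf is the stable or unstable line of a hyperbolic fixed point, and (A2) and (A5) say that there are many of these. The model is the plane $\mathbb R^2$, foliated by the eigendirections of a hyperbolic matrix $B\in\mathrm{SL}_2(\mathbb Z)$, with the group generated by $B$ and the integer translations (Lemma~\ref{lem:linear}). A bifoliated plane can differ from this model by having prongs or non-separated leaves, and (A3) and (A4) tie both phenomena to elements of the group.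

A point $x\in P$ is \emph{non-wandering} if for every neighborhood $U$ of $x$ there is a nontrivial $g\in G$ with $gU\cap U\ne\emptyset$. The action is \emph{topologically transitive} if for all nonempty open sets $U,V$ there is $g\in G$ with $gU\cap V\neq\emptyset$. We use one known fact without proof.

\medskip
\noindent\textbf{Transitivity criterion.} \emph{An action satisfying \textup{(A1)--(A4)} is topologically transitive if and only if it also satisfies \textup{(A5)}.}

\subsection{Perfect fits and the question}

Leaves $l\in\mathcal F^+$ and $f\in\mathcal F^-$ make a \emph{perfect fit} if they are disjoint and there are a segment $\tau^-$ of an $\mathcal F^-$-leaf with one endpoint on $l$ and a segment $\tau^+$ of an $\mathcal F^+$-leaf with one endpoint on $f$, such that every $\mathcal F^+$-leaf through a point of $\tau^-\setminus l$ meets $f$ and every $\mathcal F^-$-leaf through a point of $\tau^+\setminus f$ meets $l$. In words, $l$ and $f$ are two adjacent sides of a rectangle whose common corner is missing from $P$. A \emph{totally ideal quadrilateral} is an open region $Q\subset P$ bounded by four leaves $l_1,l_3\in\mathcal F^+$ and $l_2,l_4\in\mathcal F^-$ such that $l_i$ and $l_{i+1}$ make a perfect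 fit for each $i$ modulo $4$. It is \emph{non-wandering} if it contains a non-wandering point, and \emph{wandering} otherwise.

Without a group such quadrilaterals are easy to find. In the cross $\{|x|<1\}\cup\{|y|<1\}\subset\mathbb R^2$ with the horizontal and vertical foliations, the four open sides of the square $(-1,1)^2$ are whole leaves, and the square is a totally ideal quadrilateral. The following question, posed in \cite{BBM}, asks whether they are compatible with recurrence.

\medskip
\noindent\textbf{Question.} \emph{Is there an action on a bifoliated plane that satisfies \textup{(A1)--(A4)} and admits a non-wandering totally ideal quadrilateral? If so, can the action be topologically transitive?}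
\medskip

The set of non-wandering points is closed and contains every point fixed by a nontrivial element, so under (A5) it is all of $P$. The second question therefore asks whether a transitive action can have any totally ideal quadrilateral at all. One might guess that it cannot. In the linear model every horizontal line meets every vertical line, so there are no perfect fits. The cross is obtained by deleting four quadrants, but a set that contains a quadrant and is invariant under a lattice of translations is the whole plane. And deleting isolated points creates non-separated leaves for which (A1) and (A4) contradict each other (Example~\ref{ex:puncture}). Nevertheless both answers are yes.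

\subsection{Results}

\begin{theorem}\label{thm:main}
There are a bifoliated plane $(P,\mathcal F^+,\mathcal F^-)$, all of whose singularities are $4$-prongs, and a group $G$ acting on it, such that \textup{(A1)--(A5)} hold and $P$ contains a totally ideal quadrilateral $Q$. The quadrilateral $Q$ contains points fixed by nontrivial elements of $G$, so it is non-wandering, and the action is topologically transitive.
\end{theorem}

Two further results, not needed for the answer, describe the example and put it in context.

\begin{theorem}\label{thm:example}
In the example of Theorem~\ref{thm:main}, the group $G$ is countable and torsion free. Any two distinct leaves of $\mathcal F^+$, or of $\mathcal F^-$, are separated by a regular leaf, so that \textup{(A4)} is vacuous. No leaf fixed by a nontrivial element makes a perfect fit. For each $n\ge1$ the construction can be arranged so that there are $n$ totally ideal quadrilaterals in pairwise distinct $G$-orbits.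
\end{theorem}

\begin{definition}\label{def:product}
A totally ideal quadrilateral $Q$ with sides $l_1,\dots,l_4$ is a \emph{product} quadrilateral if its sides are regular leaves and there is a homeomorphism from $\overline Q$ onto the square $[0,1]^2$ without its corners that takes $l_1,l_2,l_3,l_4$ onto the open bottom, right, top and left sides, takes $\mathcal F^+$ and $\mathcal F^-$ to the horizontal and vertical foliations, and is such that each leaf meeting $Q$ meets $\overline Q$ in exactly one full horizontal or vertical segment.
\end{definition}

\begin{theorem}\label{thm:product}
Let an action on a bifoliated plane satisfy \textup{(A1)}, and let $Q$ be a product totally ideal quadrilateral. Then $Q$ has trivial stabilizer, and the following are equivalent: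
\begin{enumerate}
\item[(i)] $Q$ is non-wandering;
\item[(ii)] $gQ\cap Q\neq\emptyset$ for some $g\ne1$;
\item[(iii)] $Q$ contains a fixed point of some $g\neq1$.
\end{enumerate}
The quadrilateral of Theorem~\ref{thm:main} is a product quadrilateral.
\end{theorem}

Section~\ref{sec:corner} shows on a single corner how accumulating branch points preserve a perfect fit while destroying non-separated leaves, and lists what is needed to do this equivariantly (Proposition~\ref{prop:config}). Sections~\ref{sec:horseshoe} and~\ref{sec:KZ} produce the required sets by symbolic dynamics. Sections~\ref{sec:plane} and~\ref{sec:group} build the plane and the group, Sections~\ref{sec:axioms} and~\ref{sec:separation} verify the axioms, and Section~\ref{sec:quad} proves Theorems~\ref{thm:main} and~\ref{thm:example}. The proof of Theorem~\ref{thm:product} in Section~\ref{sec:product} is independent of the construction.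

\section{Making one ideal corner}\label{sec:corner}

\subsection{The linear model}

Let $A=\left(\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right)$, with irrational eigenvalues $\lambda>1>\lambda^{-1}>0$. Choose linear coordinates $(x,y)$ in which $A=\mathrm{diag}(\lambda,\lambda^{-1})$, and let $L$ be the lattice $\mathbb Z^2$ seen in these coordinates, so that $AL=L$. No nonzero vector of $L$ lies on an axis, since an integer eigenvector would have a rational eigenvalue. After rescaling the coordinates we assume
\begin{equation}\label{eq:lattice}
L\cap[-1,1]^2=\{0\}.
\end{equation}
Let $B=A^{2k}=\mathrm{diag}(\mu,\mu^{-1})$ with $\mu=\lambda^{2k}$, where $k\geq1$ will be fixed in Section~\ref{sec:horseshoe}, and let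
\[
\Gamma=\{\,q\mapsto B^mq+v\ :\ m\in\mathbb Z,\ v\in L\,\}.
\]
This is a group because $BL=L$. Its elements preserve the horizontal and vertical foliations together with their orientations, so they take each of the four open quadrants at a point to the quadrant with the same signs at the image point. We call $m$ the \emph{exponent} of $q\mapsto B^mq+v$, and we call $q\in\mathbb R^2$ \emph{periodic} if it is fixed by an element of $\Gamma$ of nonzero exponent; this says that the image of $q$ in the torus $\mathbb R^2/L$ is $B$-periodic.

\begin{lemma}\label{lem:linear}
\begin{enumerate}
\item[(a)] Periodic points are dense in $\mathbb R^2$.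
\item[(b)] A horizontal or vertical line contains at most one periodic point.
\item[(c)] If $\gamma\in\Gamma\setminus\{1\}$ preserves a horizontal or vertical line $\ell$, then its exponent $m$ is nonzero, and $\gamma$ has a unique fixed point $q$ on $\ell$, which is periodic. The map $\gamma$ multiplies distances to $q$ by $\mu^m$ on the horizontal line through $q$ and by $\mu^{-m}$ on the vertical one.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For each $j\ge1$, $B$ permutes the finite set $\frac1jL/L$, so all points of $\bigcup_j\frac1jL$ are periodic.

(b) Let $q\ne q'$ be periodic points on a horizontal line. Passing to powers, there is one $m>0$ with $q-B^mq\in L$ and $q'-B^mq'\in L$. The difference $(1-\mu^m)(q-q')$ is a nonzero horizontal vector of $L$, which is impossible. On a vertical line the difference is $(1-\mu^{-m})(q-q')$.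

(c) If $m=0$, then $\gamma$ is a translation by a vector of $L$ parallel to an axis, hence trivial. So $m\neq0$, and $\gamma|_\ell$ is an affine map of multiplier $\mu^{\pm m}\neq1$; it has one fixed point $q$, and $\gamma(q')-q=B^m(q'-q)$ for all $q'$.
\end{proof}

Thus $\Gamma$ acting on $\mathbb R^2$ satisfies (A1) by (c), and (A5) and (A2) by (a), while (A3) and (A4) are vacuous. To create perfect fits we must delete points and then pass to a cover in order to get a plane again.

\subsection{Two local models}

\begin{example}[A puncture]\label{ex:puncture}
Let $P_0$ be the universal cover of $\mathbb R^2\setminus\{0\}$ with the lifted foliations. The closed quadrant $\{x\ge0,\,y\ge0\}$ without the origin lifts to $P_0$, and the two open half-axes that bound it lift to leaves making a perfect fit. But the closed upper half-plane without the origin lifts too, and in this lift the leaves over the lines $y=h$ converge, as $h\downarrow0$, to a leaf $l$ over the positive $x$-axis and to a leaf $l'$ over the negative $x$-axis. So $l$ and $l'$ are non-separated.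

Such a pair is fatal in any construction where the group consists of lifts of elements of $\Gamma$. Suppose that $l,l'$ project injectively onto disjoint intervals of a line $\ell$, and that $g\ne1$ lies over $\gamma\in\Gamma$ and fixes both, as (A4) demands. By (A1), $g$ has a fixed point on each leaf, so $\gamma$ has two fixed points on $\ell$ and $\gamma=1$ by Lemma~\ref{lem:linear}(c). Then $g$ fixes $l$ pointwise, contradicting (A1). We have to avoid these non-separated leaves altogether.
\end{example}

\begin{example}[A puncture with accumulating branch points]\label{ex:corner}
Delete the origin again, and let $Z_0$ consist of the points $\pm(2^{-n},-2^{-n})$, $n\ge1$. Let $P_1$ be the surface that is branched with order $2$ over every point of $Z_0$ and is otherwise as unwrapped as possible. It is constructed as in Section~\ref{sec:plane}; here we need only that each branch point becomes a $4$-prong, and that a closed loop of $P_1$ avoiding the prongs projects to a loop with even winding number about each point of $Z_0$.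

The quadrant $\{x\geq0,\,y\geq0\}$ contains no point of $Z_0$, so it lifts as before, and the perfect fit survives. The non-separated pair does not. Take a lift $\tau$ of the segment $\{-1\}\times[0,\frac12]$, and follow the horizontal leaves through the points of $\tau$ at heights $\frac38$ and $\frac3{16}$ until they reach abscissa $1$. If the two arrival points were joined by a lift of $\{1\}\times[\frac3{16},\frac38]$, we would have a closed loop over the boundary of $[-1,1]\times[\frac3{16},\frac38]$, which winds once around $(-\frac14,\frac14)\in Z_0$. So the two leaves arrive on different sheets. The same happens whenever the heights $h'<h$ of the two leaves satisfy $h'<2^{-n}<h$ for some $n$, with any abscissas $-a<-2^{-n}$ and $b>0$ in place of $\mp1$. Hence no sequence of leaves whose heights decrease to $0$ can cross both a fixed short vertical arc issuing from a point over the negative $x$-axis and a fixed short vertical arc issuing from a point over the positive $x$-axis.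

The points of $Z_0$ in the quadrant $(-,+)$ lie above and to the left of the origin, and those in $(+,-)$ lie below and to the right. So two opposite quadrants block convergence from all four sides and leave the other two quadrants free.
\end{example}

It matters that we branch over $Z_0$ rather than puncture. Punctures at the isolated points of $Z_0$ would bring back Example~\ref{ex:puncture}, whereas at a filled branch point the half-lines to the left and to the right are prongs of one leaf.

\subsection{The equivariant configuration}

We want the picture of Example~\ref{ex:corner} at the four corners of a rectangle, as in Figure~\ref{fig:rectangle}, and we want it to be $\Gamma$-invariant. The set $K$ of deleted points must be closed, so it contains the orbit closures of the corners, and all these new points need accumulating branch points as well. The set $Z$ of branch points must consist of periodic points because of (A3), and must accumulate only on $K$ because singularities are isolated. Finally $K$ should avoid periodic points: if a periodic point $q$ were deleted, a leaf over an open half-line issuing from $q$ would be fixed, without a fixed point, by a lift of an element fixing $q$.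

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\fill[gray!15] (0,0) rectangle (4,2.6);
\draw[thick] (0,0) rectangle (4,2.6);
\foreach \x in {0.85,0.55,0.35,0.22}{
\fill (\x,-\x) circle (1.2pt); \fill (-\x,\x) circle (1.2pt);
\fill (4-\x,-\x) circle (1.2pt); \fill (4+\x,\x) circle (1.2pt);
\fill (\x,2.6+\x) circle (1.2pt); \fill (-\x,2.6-\x) circle (1.2pt);
\fill (4-\x,2.6+\x) circle (1.2pt); \fill (4+\x,2.6-\x) circle (1.2pt);}
\foreach \x in {0,4}{\foreach \y in {0,2.6}{\filldraw[fill=white] (\x,\y) circle (2.2pt);}}
\node at (2,1.3) {$R$};
\end{tikzpicture}
\caption{Schematic picture of the rectangle $R$. Its four corners (hollow dots) are deleted from the plane. Branch points (solid dots) converge to each corner from the two quadrants adjacent to the one containing $R$, so they approach it from above, below, left and right without entering $R$.}\label{fig:rectangle}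
\end{figure}

\begin{proposition}\label{prop:config}
For a suitable $k$ there are disjoint $\Gamma$-invariant sets $K,Z\subset\mathbb R^2$ and a rectangle $R=[x_1,x_2]\times[y_1,y_2]$ with the following properties.
\begin{itemize}
\item[(C1)] $K$ and $K\cup Z$ are closed, and every point of $Z$ is isolated in $K\cup Z$.
\item[(C2)] Every point of $Z$ is periodic, and no point of $K$ is periodic.
\item[(C3)] Every $c\in K$ is a limit of points of $Z$ in one open quadrant at $c$, and also of points of $Z$ in the opposite open quadrant. In particular $Z$ accumulates at $c$ from strictly above, below, left and right.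
\item[(C4)] $R\cap(K\cup Z)$ consists of the four corners of $R$, and these lie in $K$.
\item[(C5)] The open set $S=\mathbb R^2\setminus(K\cup Z)$ is connected.
\end{itemize}
\end{proposition}

The proof occupies Sections~\ref{sec:horseshoe} and~\ref{sec:KZ}. The later sections use only (C1)--(C5), and they use (C2) mostly through the following consequence.

\begin{lemma}\label{lem:lines}
A horizontal or vertical line that contains a periodic point $q$ is disjoint from $K$ and meets $Z$ at most in $q$. In particular a line meets $Z$ in at most one point, and no line meets both $K$ and $Z$.
\end{lemma}

\begin{proof}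
The statement about $Z$ is Lemma~\ref{lem:linear}(b) with (C2). Let $\gamma\in\Gamma$ of exponent $m>0$ fix $q$. If $c\in K$ lies on the horizontal line through $q$, then $\gamma^{-n}c-q=\mu^{-mn}(c-q)\to0$. As $K$ is closed and invariant, $q\in K$, contradicting (C2). On the vertical line, $\gamma^nc-q=\mu^{-mn}(c-q)\to0$.
\end{proof}

\section{A linear horseshoe with prescribed orders}\label{sec:horseshoe}

To control $K$ and $Z$ we code orbits of $B$ in the unit square by sequences of letters. Conditions (C3) and (C4) are about the relative position of points, so we need a coding in which left--right and below--above can be read off from the sequences, and in which the two orders on the alphabet can be chosen independently.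

The alphabet has eleven letters,
\[
\mathcal A=\{0,1,2\}\cup\mathcal E\cup\{s_1,s_2,t_1,t_2\},\qquad \mathcal E=\{e_{++},e_{+-},e_{-+},e_{--}\},
\]
and two total orders, listed increasingly:
\begin{align*}
\prec_x:&\quad e_{--},\ e_{-+},\ 0,\ 1,\ 2,\ e_{+-},\ e_{++},\ t_1,\ t_2,\ s_1,\ s_2;\\
\prec_y:&\quad e_{--},\ e_{+-},\ 0,\ 1,\ 2,\ e_{-+},\ e_{++},\ s_1,\ s_2,\ t_1,\ t_2.
\end{align*}
Two features matter. First, $e_{\varepsilon\delta}$ is above $0,1,2$ in $\prec_x$ if $\varepsilon=+$ and below them if $\varepsilon=-$, and the same holds in $\prec_y$ with $\delta$; the letter $e_{\varepsilon\delta}$ will push a point into the quadrant $(\varepsilon,\delta)$. Second, $s_1,s_2$ are consecutive in $\prec_x$, and $t_1,t_2$ are consecutive in $\prec_y$; these letters will mark the sides of $R$. The letters $0,1,2$ will supply aperiodicity.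

Let $r_x(u),r_y(u)\in\{1,\dots,11\}$ be the ranks of $u\in\mathcal A$ in the two orders. Since $\mathrm{diag}(\mu^{-1},1)=\lambda^{-k}A^{-k}$ and $A^{-k}L=L$, the set
\[
\{(\mu^{-1}v_x,-v_y):v=(v_x,v_y)\in L\}
\]
is the reflection of the lattice $\lambda^{-k}L$ in the $x$-axis, which is as fine as we like when $k$ is large. Fix $k$ so large that $\mu^{-1}<\frac1{48}$ and that for each $u\in\mathcal A$ there is $v_u=(v_{u,x},v_{u,y})\in L$ with
\[
\Bigl|\mu^{-1}v_{u,x}-\tfrac{r_x(u)}{12}\Bigr|<\tfrac1{48},\qquad \Bigl|-v_{u,y}-\tfrac{r_y(u)}{12}\Bigr|<\tfrac1{48}.
\]
For $r\in[0,1]$ put
\[
\varphi_u(r)=\mu^{-1}(v_{u,x}+r),\qquad\psi_u(r)=\mu^{-1}r-v_{u,y},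
\]
and let $I_u=\varphi_u([0,1])$ and $J_u=\psi_u([0,1])$. These maps are increasing contractions of ratio $\mu^{-1}$. The interval $I_u$ lies in $\bigl(\frac{4r_x(u)-1}{48},\frac{4r_x(u)+2}{48}\bigr)$, so the $I_u$ are pairwise disjoint subintervals of $(0,1)$ ordered by $\prec_x$. In the same way $J_u\subset\bigl(\frac{4r_y(u)-1}{48},\frac{4r_y(u)+2}{48}\bigr)$, and the $J_u$ are disjoint and ordered by $\prec_y$. The identity $B(\varphi_u(r),r')-v_u=(r,\psi_u(r'))$ shows that $q\mapsto Bq-v_u$ maps the vertical strip $I_u\times[0,1]$ onto the horizontal strip $[0,1]\times J_u$. This is a horseshoe with eleven branches.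

Give $\mathcal A^{\mathbb Z}$ the product topology; it is compact, and $\theta^{(m)}\to\theta$ means that each coordinate is eventually equal to that of $\theta$. Let $\sigma$ be the left shift, $(\sigma\theta)_n=\theta_{n+1}$. For $\theta\in\mathcal A^{\mathbb Z}$ let $x(\theta)$ be the unique point common to the nested intervals $\varphi_{\theta_0}\cdots\varphi_{\theta_n}([0,1])$, $n\geq0$, let $y(\theta)$ be the unique point common to the intervals $\psi_{\theta_{-1}}\cdots\psi_{\theta_{-n}}([0,1])$, $n\ge1$, and put $\chi(\theta)=(x(\theta),y(\theta))\in I_{\theta_0}\times J_{\theta_{-1}}$.

\begin{lemma}\label{lem:coding}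
\begin{enumerate}
\item[(a)] $\chi:\mathcal A^{\mathbb Z}\to(0,1)^2$ is continuous. The order of $x(\theta)$ is the lexicographic order of $(\theta_0,\theta_1,\dots)$ for $\prec_x$, and the order of $y(\theta)$ is the lexicographic order of $(\theta_{-1},\theta_{-2},\dots)$ for $\prec_y$.
\item[(b)] If $\chi(\theta)-\chi(\theta')\in L$, then $\theta=\theta'$.
\item[(c)] $B^m\chi(\theta)\in\chi(\sigma^m\theta)+L$ for all $m\in\mathbb Z$. A point of $\chi(\theta)+L$ is periodic if and only if the sequence $\theta$ is periodic.
\item[(d)] Let $n,n'\ge0$. Suppose that $\theta$ and $\theta'$ agree at the positions $-n',\dots,n-1$, that $\theta_n,\theta_{-n'-1}\in\{0,1,2\}$, and that $\theta'_n=\theta'_{-n'-1}=e_{\varepsilon\delta}$. Then $\chi(\theta')$ lies in the open quadrant $(\varepsilon,\delta)$ at $\chi(\theta)$.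
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\theta,\theta'$ agree at the positions $-n,\dots,n-1$, their coordinates lie in common intervals of length $\mu^{-n}$; this gives continuity. From the definition, $x(\theta)=\varphi_{\theta_0}(x(\sigma\theta))$. If $\theta,\theta'$ agree at $0,\dots,n-1$ and $\theta_n\prec_x\theta'_n$, then $x(\sigma^n\theta)\in I_{\theta_n}$ is smaller than $x(\sigma^n\theta')\in I_{\theta'_n}$, and applying the increasing map $\varphi_{\theta_0}\cdots\varphi_{\theta_{n-1}}$ gives $x(\theta)<x(\theta')$. The same computation with the maps $\psi_u$ and the intervals $J_u$ treats $y$.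

(b) The difference lies in $[-1,1]^2$, so it is $0$ by \eqref{eq:lattice}, and $\chi$ is injective by (a).

(c) We have $\mu\,x(\theta)=v_{\theta_0,x}+x(\sigma\theta)$, and $y(\sigma\theta)=\psi_{\theta_0}(y(\theta))=\mu^{-1}y(\theta)-v_{\theta_0,y}$. Hence $B\chi(\theta)=\chi(\sigma\theta)+v_{\theta_0}$, and the first claim follows by induction, using $B^{\pm1}L=L$. A point $q\in\chi(\theta)+L$ is periodic if and only if $B^mq-q\in L$ for some $m\neq0$, that is, $\chi(\sigma^m\theta)-\chi(\theta)\in L$, and by (b) this means $\sigma^m\theta=\theta$.

(d) This is (a) together with the first feature of the two orders.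
\end{proof}

\section{The deleted set and the branch set}\label{sec:KZ}

\subsection{The sequences}

A word is \emph{square-free} if it has no factor of the form $ww$ with $w$ nonempty. Thue's theorem says that there are arbitrarily long square-free words over three letters. Let $X$, $X^-$, $X^+$ be the sets of bi-infinite, left-infinite and right-infinite sequences over $\{0,1,2\}$ all of whose finite factors are square-free. They are closed, and nonempty by Thue's theorem and compactness. No element of $X$ is periodic, since a periodic sequence contains a square. For $\alpha\in X^-$ and $\beta\in X^+$, let $\alpha[n]$ be the suffix and $\beta[n]$ the prefix of length $n$. We write a dot before position $0$, and $w^\infty=\cdots ww.ww\cdots$.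

Fix $a\in X^-$ and $b\in X^+$. The four corners are coded by
\[
c_{ij}=a\,t_i\,.\,s_j\,b\qquad(i,j\in\{1,2\}).
\]
Put $x_j=x(c_{ij})$, which depends only on $s_jb$, and $y_i=y(c_{ij})$, which depends only on $at_i$. Then $x_1<x_2$ and $y_1<y_2$ by Lemma~\ref{lem:coding}(a). Let $R=[x_1,x_2]\times[y_1,y_2]\subset(0,1)^2$. With $\varepsilon_1=\delta_1=+$ and $\varepsilon_2=\delta_2=-$, the interior of $R$ lies in the quadrant $(\varepsilon_j,\delta_i)$ at the corner $\chi(c_{ij})=(x_j,y_i)$. The two adjacent quadrants are opposite to each other and correspond to the letters of
\[
\mathcal E_{ij}=\{e_{\varepsilon_j,-\delta_i},\ e_{-\varepsilon_j,\delta_i}\}.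
\]

To approximate $c_{ij}$ by periodic sequences from these quadrants we truncate it and close it up with a letter $e\in\mathcal E_{ij}$. Seen from the letter $e$, these periodic sequences accumulate on sequences $\alpha.e\beta$, and seen from far away from all special letters they accumulate on $X$. Both kinds of limits must be deleted, and must in turn be approximated by periodic sequences. The process stops there.

\begin{itemize}
\item $\Sigma_K$ is the union of $X$, of all shifts of the sequences $\alpha.e\beta$ with $\alpha\in X^-$, $\beta\in X^+$, $e\in\mathcal E$, and of all shifts of the $c_{ij}$.
\item $\Sigma_Z$ is the set of all shifts of the following periodic sequences, for all \emph{levels} $n\ge1$: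
\begin{itemize}
\item[(I)] $(w\,e\,w'e')^\infty$, with $w,w'$ square-free words of length $n$ over $\{0,1,2\}$ and $e,e'\in\mathcal E$;
\item[(II)] $(a[n]\,t_is_j\,b[n]\,e)^\infty$, with $i,j\in\{1,2\}$ and $e\in\mathcal E_{ij}$.
\end{itemize}
\end{itemize}
Call the letters of $\mathcal E$ and the words $t_is_j$ \emph{markers}. Assign the level $\infty$ to the elements of $\Sigma_K$. Inspection of the list shows that in a sequence $\theta\in\Sigma_K\cup\Sigma_Z$ of level $n$:
\begin{itemize}
\item[(M1)] every finite factor over $\{0,1,2\}$ is square-free;
\item[(M2)] every letter of $\mathcal E$ is preceded and followed by a word of length $n$ over $\{0,1,2\}$;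
\item[(M3)] every letter $t_i$ or $s_j$ belongs to a marker $t_is_j$, preceded by $a[n]$ and followed by $b[n]$ (by $a$ and $b$ if $n=\infty$).
\end{itemize}

\begin{lemma}\label{lem:symbolic}
The set $\Sigma_K$ is closed, contains no periodic sequence, and is disjoint from $\Sigma_Z$. Every limit of pairwise distinct elements of $\Sigma_Z$ lies in $\Sigma_K$. The set $\Sigma_K\cup\Sigma_Z$ is compact.
\end{lemma}

\begin{proof}
An element of $\Sigma_K\setminus X$ has exactly one marker, so it is not periodic; hence $\Sigma_K$ has no periodic sequence and misses $\Sigma_Z$. Let $\theta^{(m)}\to\theta$, where either all $\theta^{(m)}$ lie in $\Sigma_K$ or the $\theta^{(m)}$ are pairwise distinct elements of $\Sigma_Z$. Let $n_m$ be the level of $\theta^{(m)}$. In the first case $n_m=\infty$, and in the second $n_m\to\infty$ because each level contributes finitely many sequences. Every finite factor of $\theta$ occurs at the same place in $\theta^{(m)}$ for large $m$, so $\theta$ satisfies (M1). If all letters of $\theta$ are in $\{0,1,2\}$, then $\theta\in X$. If $\theta$ has a letter $e\in\mathcal E$, then by (M2) and $n_m\to\infty$ all its other letters are in $\{0,1,2\}$, and by (M1) it is a shift of some $\alpha.e\beta$.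 If $\theta$ has a letter $t_i$ or $s_j$, then for large $m$ this letter belongs in $\theta^{(m)}$ to a marker $t_is_j$, the same for all large $m$ by convergence, and (M3) shows that $\theta$ is a shift of $c_{ij}$. In all cases $\theta\in\Sigma_K$.

A convergent sequence in $\Sigma_K\cup\Sigma_Z$ has a subsequence that lies in $\Sigma_K$, or is constant, or consists of pairwise distinct elements of $\Sigma_Z$. So the union is closed, hence compact.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:config}}

Let $K=\chi(\Sigma_K)+L$ and $Z=\chi(\Sigma_Z)+L$. Since $\Sigma_K$ and $\Sigma_Z$ are shift invariant, $K$ and $Z$ are $\Gamma$-invariant by Lemma~\ref{lem:coding}(c). They are disjoint by Lemma~\ref{lem:coding}(b) and Lemma~\ref{lem:symbolic}.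

\emph{(C1).} Each of $K$ and $K\cup Z$ is the sum of a compact set and a lattice, hence closed. Suppose that pairwise distinct points $\chi(\theta^{(m)})+v_m$ of $K\cup Z$ converge to a point $q$. The $v_m\in L$ are bounded, so we may assume that $v_m=v$ is constant and $\theta^{(m)}\to\theta$. The $\theta^{(m)}$ are then pairwise distinct, and infinitely many of them lie in $\Sigma_K$ or infinitely many lie in $\Sigma_Z$. By Lemma~\ref{lem:symbolic}, $\theta\in\Sigma_K$, so $q=\chi(\theta)+v\in K$. Thus no point of $Z$ is an accumulation point of $K\cup Z$.

\emph{(C2).} This is Lemma~\ref{lem:coding}(c) with Lemma~\ref{lem:symbolic}.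

\emph{(C3).} Since $\Gamma$ preserves $Z$ and the signs of quadrants, it suffices to treat $\chi(\theta)$ for one $\theta$ in each shift orbit of $\Sigma_K$. In each case we give $\theta'\in\Sigma_Z$ depending on $n$, with $\theta'\to\theta$ as $n\to\infty$, and apply Lemma~\ref{lem:coding}(d).
\begin{itemize}
\item $\theta\in X$. Let $w=\theta_{-n}\cdots\theta_{n-1}$ and $e'\in\{e_{++},e_{--}\}$. Let $\theta'$ be the shift of $(we'we')^\infty$, of type (I) and level $2n$, that agrees with $\theta$ at $-n,\dots,n-1$. Then $\theta'_n=\theta'_{-n-1}=e'$, so $\chi(\theta')$ is in the quadrant $(+,+)$ or $(-,-)$ at $\chi(\theta)$, as we choose.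
\item $\theta=\alpha.e\beta$. Let $\theta'$ be the shift of $(\alpha[n]\,e\,\beta[n]\,e')^\infty$ that agrees with $\theta$ at $-n,\dots,n$, with $e'\in\{e_{++},e_{--}\}$. Then $\theta'_{n+1}=\theta'_{-n-1}=e'$, with the same conclusion.
\item $\theta=c_{ij}$. Let $\theta'$ be the shift of $(a[n]\,t_is_j\,b[n]\,e_{\varepsilon\delta})^\infty$ that agrees with $\theta$ at $-n-1,\dots,n$, with $e_{\varepsilon\delta}\in\mathcal E_{ij}$. Then $\theta'_{n+1}=\theta'_{-n-2}=e_{\varepsilon\delta}$, so $\chi(\theta')$ is in the quadrant $(\varepsilon,\delta)$ at $\chi(c_{ij})$. The two letters of $\mathcal E_{ij}$ give opposite quadrants.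
\end{itemize}

\emph{(C4).} The corners $\chi(c_{ij})$ lie in $K$. If $\chi(\theta)+v\in R$ with $\theta\in\Sigma_K\cup\Sigma_Z$ and $v\in L$, then $v\in[-1,1]^2$, so $v=0$ by \eqref{eq:lattice}. We have $x_1\le x(\theta)\le x_2$ with $x_j\in I_{s_j}$ and $x(\theta)\in I_{\theta_0}$; since $s_1,s_2$ are consecutive in $\prec_x$, this forces $\theta_0\in\{s_1,s_2\}$. Since $t_1,t_2$ are consecutive in $\prec_y$, also $\theta_{-1}\in\{t_1,t_2\}$. Say $\theta_{-1}\theta_0=t_is_j$. If $\theta\in\Sigma_K$, then $\theta=c_{ij}$ by (M3). If $\theta\in\Sigma_Z$, then $\theta$ is one of the sequences $\theta'$ of the third case above, so $\chi(\theta)$ is in a quadrant $(\varepsilon,\delta)$ at $(x_j,y_i)$ with $e_{\varepsilon\delta}\in\mathcal E_{ij}$. These quadrants are disjoint from $R$, a contradiction.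

\emph{(C5).} For every $n$, the values $x(\theta)$ are covered by $11^n$ intervals of length $\mu^{-n}$, and $\mu>48>11$; so they form a null set, and so do the values $y(\theta)$. The abscissas of points of $K\cup Z$ lie in countably many translates of the first set, and the ordinates in countably many translates of the second. Hence almost every horizontal and almost every vertical line lies in $S$. The union of these lines is connected, since each horizontal one meets each vertical one, and it is dense in $\mathbb R^2$. A set lying between a connected set and its closure is connected. \qed

\begin{remark}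
The points of $K\cup Z$ in $I_{s_j}\times J_{t_i}$, a neighborhood of the corner $\chi(c_{ij})$, are the $\chi(\theta)$ with $\theta_{-1}\theta_0=t_is_j$. By the proof of (C4) they are the corner and two sequences converging to it from opposite quadrants. Near each corner the configuration is thus that of Example~\ref{ex:corner}.
\end{remark}

\section{The branched cover}\label{sec:plane}

We recall what we use about coverings. Let $S$ be a connected surface and $N$ a normal subgroup of $\pi_1(S)$. There is a connected covering $\hat S\to S$ with $\pi_1(\hat S)=N$. A loop in $S$ lifts to a closed loop if and only if its class, after joining it to the base point by any path, lies in $N$; we then say that the loop is \emph{in} $N$. The deck group is $\pi_1(S)/N$ and acts freely on $\hat S$ and transitively on each fiber. A star-shaped subset of an open set $S\subset\mathbb R^2$ that is locally path connected has a unique lift through each point over a given point. The fundamental group of a second countable surface is countable.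

\subsection{Construction of $P$}

Let $S$ be as in (C5). By (C1), $Z$ is discrete, hence countable, and each $z\in Z$ is the center of an open round disk $U_z$ with $U_z\cap(K\cup Z)=\{z\}$. A \emph{meridian} of $z$ is a loop freely homotopic in $S$ to a circle $c$ about $z$ in $U_z$; a based meridian is homotopic to $\eta c\eta^{-1}$ for some path $\eta$. Let $N$ be the subgroup of $\pi_1(S)$ generated by the squares of all based meridians. It is normal because the generating set is closed under conjugation. Let $\omega_z\in\mathbb Z/2$ be the winding number about $z$ modulo $2$; it is a homomorphism on $\pi_1(S)$ and depends only on free homotopy classes. On a meridian of $z'$ it equals $1$ if $z'=z$ and $0$ otherwise, so $\omega_z(N)=0$. Therefore odd powers of a meridian are not in $N$, while even powers are.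

Let $\mathrm{dev}:\hat S\to S$ be the covering with group $N$, and $D$ its deck group. The vanishing of $\omega_z$ on $N$ is the tool of Example~\ref{ex:corner}:
\begin{equation}\label{eq:winding}
\text{if $c$ is a closed loop in $\hat S$, then }\omega_z(\mathrm{dev}\circ c)=0\text{ for all }z\in Z.
\end{equation}
A component of $\mathrm{dev}^{-1}(U_z\setminus\{z\})$ is a connected cover of a punctured disk, whose degree is the least $j>0$ such that the $j$-th power of a certain based meridian of $z$ is in $N$. So the degree is $2$, and in the complex coordinate $x+iy$ the cover is isomorphic to $\zeta\mapsto z+\zeta^2$ on a punctured disk. Add one point $\hat z$, at $\zeta=0$, to each such component, and call the result a \emph{filled disk}. We obtain a connected space $P\supset\hat S$, locally homeomorphic to $\mathbb R^2$, and a continuous open surjection $\mathrm{dev}:P\to\mathbb R^2\setminus K$ with $\hat S=\mathrm{dev}^{-1}(S)$. The set $P\setminus\hat S$ is countable, closed and discrete.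

\begin{lemma}\label{lem:plane}
$P$ is homeomorphic to $\mathbb R^2$.
\end{lemma}

\begin{proof}
The space $P$ is Hausdorff: points with different images are separated by preimages of disjoint open sets, two points over the same point of $S$ are separated in the open subset $\hat S$, and two points over the same $z$ lie in disjoint filled disks. It is second countable because $D$ and $P\setminus\hat S$ are countable. So $P$ is a connected surface without boundary. A loop in $P$ can be pushed off the closed discrete set $P\setminus\hat S$, so $\pi_1(\hat S)=N$ surjects onto $\pi_1(P)$. A generator $\eta c^2\eta^{-1}$ of $N$ lifts to a loop that follows a lift of $\eta$, describes a closed loop in a filled disk, and returns; this loop is null-homotopic in $P$. Hence $P$ is simply connected. If $P$ were compact, $\mathrm{dev}(P)$ would be a nonempty compact open subset of $\mathbb R^2$, and there is none. A noncompact simply connected surface without boundary is homeomorphic to $\mathbb R^2$.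
\end{proof}

Let $\mathcal F^+$ and $\mathcal F^-$ be the pullbacks by $\mathrm{dev}$ of the horizontal and vertical foliations. They are transverse and nonsingular on $\hat S$, and each $\hat z$ is a $4$-prong. In the coordinate $\zeta$ of a filled disk, the prongs of $\mathcal F^+$ are the four half-axes, where $\zeta^2$ is real. They cut the disk into four open \emph{sectors}. Two opposite sectors are mapped homeomorphically onto the upper half of $U_z$ and the other two onto the lower half, and these homeomorphisms extend to the bounding prongs.

\subsection{Leaves}

The \emph{height} and the \emph{abscissa} of a point of $P$ are the coordinates $y$ and $x$ of its image under $\mathrm{dev}$. Height is constant on each $\mathcal F^+$-leaf, so each such leaf lies over one horizontal line. Properties (C1)--(C3) and Lemma~\ref{lem:lines} are symmetric in the two coordinates, so every statement below about $\mathcal F^+$ holds for $\mathcal F^-$ with the coordinates exchanged.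

\begin{lemma}\label{lem:leaves}
Let $l\in\mathcal F^+$ lie over the line $\ell$. One of the following holds.
\begin{itemize}
\item[(R)] $\ell\cap Z=\emptyset$, the leaf $l$ is regular, and $\mathrm{dev}$ maps it homeomorphically onto a component of $\ell\setminus K$.
\item[(S)] $\ell\cap Z=\{z\}$, $\ell\cap K=\emptyset$, and $l$ is a \emph{star}: the union of four closed half-lines issuing from a point $\hat z$ over $z$, its \emph{center}, each mapped homeomorphically onto one of the two closed half-lines of $\ell$ at $z$.
\end{itemize}
There are countably many stars.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:lines}, either $\ell\cap Z=\emptyset$, or $\ell\cap Z$ is a point $z$ and $\ell\cap K=\emptyset$. In the first case let $p\in l$, and let $J\subset S$ be the component of $\ell\setminus K$ containing $\mathrm{dev}(p)$. The lift of $J$ through $p$ lies in $l$. Conversely, a path in $l$ from $p$ projects into $J$, so by uniqueness of path lifting it stays in the lift of $J$. In the second case the two open half-lines of $\ell\setminus\{z\}$ lie in $S$. The leaf $l$ contains a point over one of them, hence a lift of it, and near $z$ this lift is a prong in some filled disk. So $l$ contains the center $\hat z$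 and the lifts of half-lines that extend its four prongs. As in the first case, a path in $l$ cannot leave the union of these four lifts and $\hat z$. Each star has a center in the countable set $P\setminus\hat S$.
\end{proof}

A \emph{box} is an open subset of $\hat S$ that $\mathrm{dev}$ maps homeomorphically onto an open rectangle with sides parallel to the axes; its horizontal segments are \emph{plaques}. Every point of $\hat S$ has arbitrarily small boxes as neighborhoods. A \emph{vertical arc} is an arc contained in $\hat S$ and in a leaf of $\mathcal F^-$.

\begin{lemma}\label{lem:closed}
\begin{enumerate}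
\item[(a)] An $\mathcal F^+$-leaf meets a vertical arc in at most one point, and meets a box in at most one plaque. A star meets the filled disk about its center exactly in the four prongs.
\item[(b)] If points $r_n\in P$ have the same height as $r$ and converge to $r$, then $r_n\in\mathcal F^+(r)$ for large $n$.
\item[(c)] Leaves are closed in $P$. The complement of a regular leaf $m$ has exactly two components, and each has boundary $m$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Height is constant on the leaf, strictly monotone along a vertical arc, and takes each value on at most one plaque of a box. In a filled disk the points at the height of the center are those of the prongs.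

(b) For large $n$, $r_n$ lies in a box about $r$ and thus on the plaque of $r$; or, if $r=\hat z$, in the filled disk about $\hat z$ and thus on a prong.

(c) If $r_n\in l$ converge to $r$, then $r$ has the height of $l$, and (b) gives $l=\mathcal F^+(r)$. Moreover the $r_n$ converge to $r$ inside a plaque or a union of prongs. So a regular leaf is a properly embedded line, and adding the point at infinity gives a Jordan curve in the sphere $P\cup\{\infty\}$. The Jordan curve theorem gives the two components and their boundaries.
\end{proof}

\section{The group}\label{sec:group}

\subsection{All lifts of $\Gamma$}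

Let $G_0$ be the group of homeomorphisms $g$ of $P$ with $\mathrm{dev}\circ g=\gamma\circ\mathrm{dev}$ for some $\gamma\in\Gamma$. The element $\gamma$ is determined by $g$, because $\mathrm{dev}(P)$ is open, and we say that $g$ \emph{lies over} $\gamma$. Elements of $G_0$ preserve both foliations.

Every $\gamma\in\Gamma$ has a lift. Indeed $\gamma$ preserves $S$ and $Z$ and takes meridians to meridians, so it takes loops in $N$ to loops in $N$, and $\gamma\circ\mathrm{dev}$ lifts to a map $g:\hat S\to\hat S$. Since $\gamma^{-1}$ lifts too and the two compositions are deck transformations, $g$ is a homeomorphism. If $U\subset U_z$ is a disk about $z$ with $\gamma U\subset U_{\gamma z}$, then $g$ maps each component over $U\setminus\{z\}$ into one filled disk over $U_{\gamma z}$, so $g$ extends continuously to $P$, and so does $g^{-1}$. The elements over $\gamma=1$ are the extensions of deck transformations. We have an exact sequence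
\[
1\to D\to G_0\to\Gamma\to1 .
\]

The group $D$ is transitive on every fiber of $\mathrm{dev}$: on fibers over $S$ by regularity, and on the fiber over $z\in Z$ because it is transitive on a nearby fiber and hence on the filled disks over $U_z$. Composing an arbitrary lift with an element of $D$, we get:
\begin{equation}\label{eq:liftfix}
\text{if $\gamma\in\Gamma$ fixes $\mathrm{dev}(p)$, then some lift of $\gamma$ fixes $p$.}
\end{equation}
The stabilizer of $\hat z$ in $D$ preserves the filled disk and acts there by deck transformations of the double cover, transitively on fibers. So it is $\{1,\rho_{\hat z}\}$, where $\rho_{\hat z}$ is $\zeta\mapsto-\zeta$ on the disk.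

The involution $\rho_{\hat z}$ fixes the two stars of $\hat z$ and neither expands nor contracts them, so $G_0$ violates (A1). We need a subgroup without these rotations that is still large enough for (A3) and (A5).

\begin{proposition}\label{prop:group}
There is a subgroup $G\subset G_0$ such that $G\cap D$ acts freely on $P$ and every $g\in G_0$ has a power $g^j\in G$ with $j>0$.
\end{proposition}

The proof has two steps. We first find a subgroup $D_1\subset D$, normal in $G_0$, that contains no rotation and has an abelian quotient $D/D_1$ of exponent $2$, central in $G_0/D_1$. Then we split the central extension $G_0/D_1\to\Gamma$ over a subgroup of finite index.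

\subsection{Detecting the rotations}

The function $\omega_z$ detects $\rho_{\hat z}$, but $\Gamma$ permutes the $\omega_z$. To get invariant functions we sum over orbits, and this is where it matters that orbits are locally finite. Let $O\subset Z$ be a $\Gamma$-orbit. Its points are periodic, so $O$ is a finite union of cosets of $L$, and a bounded set contains finitely many of its points. A loop has winding number $0$ about all points outside a bounded set, so $\Omega_O=\sum_{z\in O}\omega_z$ is a finite sum on each loop in $S$. It is additive under concatenation, depends only on free homotopy classes, vanishes on loops in $N$, equals $1$ on meridians of points of $O$, and satisfies $\Omega_O(\gamma\circ c)=\Omega_O(c)$ because $\omega_{\gamma z}(\gamma\circ c)=\omega_z(c)$ and $\gamma$ permutes $O$.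

For $d\in D$ choose a point $p\in\hat S$ and a path $c$ in $\hat S$ from $p$ to $dp$, and put $\Omega_O(d)=\Omega_O(\mathrm{dev}\circ c)\in\mathbb Z/2$.
\begin{itemize}
\item \emph{This is well defined.} If $c'$ has the same endpoints, then $c\cdot c'^{-1}$ is closed, so by \eqref{eq:winding} and additivity the two values agree. If $\eta$ is a path from $p$ to $p'$, then $\eta^{-1}\cdot c\cdot d(\eta)$ joins $p'$ to $dp'$, and its projection is freely homotopic to $\mathrm{dev}\circ c$.
\item \emph{It is a homomorphism.} If $c'$ joins $p$ to $d'p$, then $c\cdot d(c')$ joins $p$ to $dd'p$ and projects to the concatenation of the two projections.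
\item \emph{$\Omega_O(gdg^{-1})=\Omega_O(d)$ for $g\in G_0$.} The path $g(c)$ joins $gp$ to $(gdg^{-1})gp$ and projects to $\gamma\circ\mathrm{dev}\circ c$.
\item \emph{$\Omega_O(\rho_{\hat z})=1$ if $z\in O$.} A half-circle from $\zeta$ to $-\zeta$ projects to a meridian of $z$.
\end{itemize}
Let $D_1=\bigcap_O\ker\Omega_O$, over all $\Gamma$-orbits $O\subset Z$. It is normal in $G_0$ and contains no $\rho_{\hat z}$. As $D$ acts freely on $\hat S$, the group $D_1$ acts freely on $P$. Put $\bar G_0=G_0/D_1$ and $\bar D=D/D_1$, so that $\bar G_0/\bar D=\Gamma$. The group $\bar D$ embeds in $\prod_O\mathbb Z/2$, so all its elements have square $1$. It is central in $\bar G_0$, because every $\Omega_O$ vanishes on $gdg^{-1}\cdot d^{-1}$.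

\subsection{Splitting over a subgroup of finite index}

Let $\bar L$ be the preimage in $\bar G_0$ of the translation subgroup $L\lhd\Gamma$; it is normal in $\bar G_0$. For $g,g'\in\bar L$ write $g'g=\nu\,gg'$. Since $L$ is abelian, $\nu\in\bar D$, so $\nu$ is central and $\nu^2=1$. Then $(gg')^2=\nu\,g^2g'^2$, so squaring need not be a homomorphism; but $g'^2g^2=\nu^4g^2g'^2$ and hence
\[
(gg')^4=\nu^2\,g^2g'^2g^2g'^2=\nu^6\,g^4g'^4=g^4g'^4 .
\]
Thus $g\mapsto g^4$ is an endomorphism of $\bar L$. Let $H$ be its image. The endomorphism kills $\bar D$, so it factors through a surjection $L\to H$, and the composite $L\to H\to\Gamma$ is the injective map $v\mapsto4v$. Therefore $H$ maps isomorphically onto $4L$. As the set of fourth powers of a normal subgroup, $H$ is normal in $\bar G_0$.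

Choose $\hat B\in\bar G_0$ over $B$, and let $\bar G=H\langle\hat B\rangle$, a subgroup because $H$ is normal. If $h\hat B^m\in\bar D$ with $h\in H$, its image $q\mapsto B^mq+4v$ in $\Gamma$ is trivial, so $m=0$, $v=0$ and $h=1$. Hence $\bar G\cap\bar D=1$. The image $\Gamma'$ of $\bar G$ in $\Gamma$ consists of the maps $q\mapsto B^mq+4v$ and has index $[L:4L]=16$.

\begin{proof}[Proof of Proposition~\ref{prop:group}]
Let $G$ be the preimage of $\bar G$ in $G_0$. Then $G\cap D=D_1$ acts freely. Let $g\in G_0$ lie over $\gamma$. Two of the seventeen cosets $\gamma^i\Gamma'$, $0\le i\le16$, coincide, so $\gamma^i\in\Gamma'$ for some $1\le i\le16$. The image of $g^i$ in $\bar G_0$ is then $\bar g\nu$ with $\bar g\in\bar G$ and $\nu\in\bar D$, and the image of $g^{2i}$ is $\bar g^2\nu^2=\bar g^2\in\bar G$.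
\end{proof}

\section{Fixed points and fixed leaves}\label{sec:axioms}

From now on $G$ is the group of Proposition~\ref{prop:group}.

\begin{proposition}\label{prop:A235}
Every $p\in P$ such that $\mathrm{dev}(p)$ is periodic is fixed by a nontrivial element of $G$. Axioms \textup{(A2)}, \textup{(A3)} and \textup{(A5)} hold.
\end{proposition}

\begin{proof}
Let $\gamma\in\Gamma$ of exponent $m\neq0$ fix $\mathrm{dev}(p)$. By \eqref{eq:liftfix} some $g\in G_0$ over $\gamma$ fixes $p$, and $g^j\in G$ for some $j>0$. The element $g^j$ lies over $\gamma^j$, of exponent $jm\ne0$, so it is nontrivial. Singular points lie over $Z$, so (C2) gives (A3). A nonempty open subset of $P$ contains a box, whose image contains a periodic point by Lemma~\ref{lem:linear}(a); this gives (A5). A nonempty open subset of a leaf space has a nonempty open preimage in $P$, which contains a point fixed by some $g\neq1$, and $g$ fixes the leaves through that point; this gives (A2).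
\end{proof}

\begin{proposition}\label{prop:A1}
Axiom \textup{(A1)} holds. A leaf fixed by a nontrivial element of $G$ is a star or is mapped by $\mathrm{dev}$ homeomorphically onto a whole line.
\end{proposition}

\begin{proof}
Let $g\in G\setminus\{1\}$ lie over $\gamma$ and fix $l\in\mathcal F^+$, which lies over $\ell$. Then $\gamma\ell=\ell$.

Suppose $\gamma=1$, so that $g\in G\cap D$. If $l$ is regular, $\mathrm{dev}|_l$ is injective and $\mathrm{dev}\circ g=\mathrm{dev}$, so $g$ fixes $l$ pointwise. If $l$ is a star, $g$ fixes its center. Both contradict the freeness of $G\cap D$.

So $\gamma\neq1$, and Lemma~\ref{lem:linear}(c) gives an exponent $m\ne0$ and a unique fixed point $q\in\ell$, which is periodic. Let $\ell'$ be the vertical line through $q$. By Lemma~\ref{lem:lines}, $\ell$ and $\ell'$ miss $K$ and meet $Z$ at most in $q$.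

If $q\notin Z$, Lemma~\ref{lem:leaves} shows that $\mathrm{dev}:l\to\ell$ is a homeomorphism. It conjugates $g|_l$ to $\gamma|_\ell$, so $g$ has a unique fixed point $p\in l$, over $q$. The leaf $\mathcal F^-(p)$ is $g$-invariant and is mapped homeomorphically onto $\ell'$, conjugating $g$ to $\gamma|_{\ell'}$. If $q\in Z$, then $l$ is a star whose center $p$ is its only point over $q$. So $g$ fixes $p$, and any fixed point of $g$ on $l$ lies over $q$ and equals $p$. The leaf $\mathcal F^-(p)$ is also a star with center $p$.

In both cases consider the function $r\mapsto|\mathrm{dev}(r)-q|$ on $l$ and on $\mathcal F^-(p)$. It is bounded on compact sets, and its sublevel sets form a basis of neighborhoods of $p$ in the leaf. The map $g$, which may permute prongs, multiplies it by $\mu^m$ on $l$ and by $\mu^{-m}$ on $\mathcal F^-(p)$. So $g$ expands one leaf and contracts the other.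
\end{proof}

\section{The leaf spaces are Hausdorff}\label{sec:separation}

We now carry out the argument of Example~\ref{ex:corner} in general. This is the only place where (C3) is used.

\begin{proposition}\label{prop:limits}
Let $k_n$ be regular $\mathcal F^+$-leaves and let $p_n,q_n\in k_n$ converge to $p,q\in P$. Then $p$ and $q$ lie on the same $\mathcal F^+$-leaf.
\end{proposition}

\begin{proof}
Let $h_n$ be the height of $k_n$. Both $p$ and $q$ have height $h=\lim h_n$. If $h_n=h$ for infinitely many $n$, then Lemma~\ref{lem:closed}(b) gives $\mathcal F^+(p)=k_n=\mathcal F^+(q)$ for large such $n$. Otherwise we pass to a subsequence along which $h_n$ is strictly monotone. We assume that $h_n$ decreases to $h$; in the other case, exchange the words ``above'' and ``below'', which (C3) allows.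

\emph{Step 1: reduction to $p,q\in\hat S$.} Suppose $p=\hat z$. For large $n$ the point $p_n$ lies in one of the two sectors over the upper half of $U_z$, and we may assume that it is always the same sector. The points of this sector at height $h_n$ form a segment of $k_n$. Fix $x\neq x(z)$ with $(x,h)\in U_z$, and let $p_n'$ be the point of the sector over $(x,h_n)$, which exists for large $n$. Then $p_n'\in k_n$, and $p_n'$ converges to the point $p'$ over $(x,h)$ on a prong bounding the sector. Since $p'\in\hat S\cap\mathcal F^+(p)$, we may replace $p_n,p$ by $p_n',p'$. We treat $q$ in the same way.

\emph{Step 2: a rectangle free of branch points.} Write $\mathrm{dev}(p)=(x_p,h)$ and $\mathrm{dev}(q)=(x_q,h)$. Let $\tau_p$ and $\tau_q$ be short vertical arcs going up from $p$ and $q$ in boxes about these points. For large $n$ we slide $p_n$ and $q_n$ along their plaques and assume $p_n\in\tau_p$, $q_n\in\tau_q$. If $x_p=x_q$, then $\mathrm{dev}(p_n)=\mathrm{dev}(q_n)$, so $p_n=q_n$ because $\mathrm{dev}$ is injective on $k_n$, and $p=q$. Otherwise say $x_p<x_q$. The arc $[p_n,q_n]$ of $k_n$ is mapped homeomorphically onto $[x_p,x_q]\times\{h_n\}\subset S$. For $n<n'$, arcs of $\tau_p$, $k_{n'}$, $\tau_q$ and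 $k_n$ form a closed loop in $\hat S$ over the boundary of $[x_p,x_q]\times[h_{n'},h_n]$. This boundary lies in $S$ and winds once about each interior point, so by \eqref{eq:winding} the rectangle contains no point of $Z$. Fix a large $n$ and let $n'\to\infty$: the set $[x_p,x_q]\times(h,h_n]$ contains no point of $Z$.

\emph{Step 3: the rectangle is free of deleted points.} Let $\Pi=[x_p,x_q]\times[h,h_n]$. Its top side and its two closed vertical sides lie in $S$. A point $c\in K\cap\Pi$ would thus lie in $(x_p,x_q)\times[h,h_n)$, and by (C3) there would be points of $Z$ close to $c$ and strictly above it, hence in $(x_p,x_q)\times(h,h_n)$, contradicting Step 2. So $\Pi$ meets $K\cup Z$ only in points of $Z$ on its open bottom side, and by Lemma~\ref{lem:lines} in at most one such point $z$.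

\emph{Step 4: lifting.} The set $\Pi$, without $z$ if there is one, is star-shaped about its center and lies in $S$. Lift it to $\hat S$ with $(x_p,h)$ going to $p$. By uniqueness of path lifting, the left side lifts into $\tau_p$, the top side to $[p_n,q_n]$, and the right side into $\tau_q$; so $(x_q,h)$ lifts to $q$. If there is no $z$, the bottom side lifts to an arc of a leaf from $p$ to $q$. If there is one, a small closed upper half-disk at $z$, without $z$, is connected, so it lifts into a single filled disk, with center $\hat z$. The lifts of both parts of the bottom side then end at $\hat z$, and $p,q$ lie on the star $\mathcal F^+(\hat z)$.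
\end{proof}

To show that the leaf space is Hausdorff we need disjoint open saturated sets, and saturating small boxes does not provide them. The saturation of a small box about a point of a prong contains the center $\hat z$ but no neighborhood of it: at a nearby height it contains a single leaf, and a regular leaf passes through at most one of the two points of the filled disk over a given point. We use instead the two sides of a regular leaf.

\begin{proposition}\label{prop:separation}
If $l\ne l'$ are leaves of $\mathcal F^+$, there is a regular leaf $m\in\mathcal F^+$ such that $l$ and $l'$ lie in different components of $P\setminus m$. There are no non-separated leaves, and \textup{(A4)} holds vacuously.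
\end{proposition}

\begin{proof}
The components of $P\setminus m$ are open and are unions of leaves, so the first claim implies the second. Suppose that no regular leaf separates $l$ from $l'$. The plan is to approach $l$ from the side of $l'$ by nested regular leaves, to find a point on that side at which they accumulate, and to apply Proposition~\ref{prop:limits}.

\emph{A transversal.} Let $C$ be the component of $P\setminus l$ containing $l'$. It is open because $l$ is closed, and $\emptyset\neq\partial C\subset l$. There is a point $p\in\partial C\cap\hat S$: if a singular point $\hat z$ lies in $\partial C$, it is the center of $l$, the set $C$ meets and therefore contains one of the four sectors at $\hat z$, and the bounding prongs lie in $\partial C$. By Lemma~\ref{lem:closed}(a), $l$ cuts a box about $p$ into two halves, and $C$ meets and therefore contains one of them. So there is a vertical arc $\tau:[0,\epsilon]\to\hat S$ with $\tau(0)=p$ and $\tau((0,\epsilon])\subset C$.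

\emph{Nested leaves.} Let $m_t=\mathcal F^+(\tau(t))$, and call $t\in(0,\epsilon)$ \emph{good} if $m_t$ is regular. The leaves $m_t$ are pairwise distinct and there are countably many stars, so all but countably many $t$ are good. For good $t$ let $U_t\supset l$ and $V_t$ be the two components of $P\setminus m_t$. The leaf $m_t$ cuts a box about $\tau(t)$ into two halves. Since $\tau(t)$ lies on the boundary of both $U_t$ and $V_t$, the halves lie in different components. As $\tau$ meets $m_t$ only at $\tau(t)$ and $\tau(0)\in U_t$, we get $\tau([0,t))\subset U_t$ and $\tau((t,\epsilon])\subset V_t$. If $t<t'$ are good, it follows that $m_t\subset U_{t'}$ and $m_{t'}\subset V_t$. The set $V_{t'}\cup m_{t'}=\overline{V_{t'}}$ is connected, misses $m_t$ and meets $V_t$, so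
\begin{equation}\label{eq:nested}
V_{t'}\cup m_{t'}\subset V_t\qquad(t<t'\text{ good}).
\end{equation}
Let $W$ be the union of the $V_t$ over good $t$. It is open and contains $\tau(\epsilon)$, and by \eqref{eq:nested} it contains every $m_t$ with $t$ good.

\emph{A second limit point.} If $l'=m_{t'}$ with $t'$ good, then $l'\subset V_t$ for good $t<t'$, and $m_t$ separates $l$ from $l'$. So $l'\neq m_t$ for all good $t$, and since $m_t$ does not separate, $l'\subset U_t$. Hence $l'\cap W=\emptyset$. Take a path in the connected open set $C$ from a point of $l'$ to $\tau(\epsilon)$, and let $q$ be its last point outside $W$. Then $q\in C$ and $q\in\overline W\setminus W$. For each good $t$ the point $q$ is neither in $V_t$ nor in $m_t$, so $q\in U_t$. A connected neighborhood of $q$ meets some $V_{t_0}$, hence by \eqref{eq:nested} meets $V_t$ for all good $t\le t_0$; it also contains $q\in U_t$, so it meets $m_t$. Taking smaller and smaller neighborhoods, we find good $t_n\to0$ and $q_n\in m_{t_n}$ with $q_n\to q$. Also $\tau(t_n)\in m_{t_n}$ and $\tau(t_n)\to p$. By Proposition~\ref{prop:limits}, $q\in\mathcal F^+(p)=l$, which contradicts $q\in C$.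
\end{proof}

\section{The quadrilateral and further properties of the example}\label{sec:quad}

\subsection{Proof of Theorem~\ref{thm:main}}

Let $R^*$ be the rectangle $R$ without its corners. It is convex, and it lies in $S$ by (C4). Let $\iota:R^*\to\hat S$ be a lift; it is injective since $\mathrm{dev}\circ\iota=\mathrm{id}$. Let $Q=\iota(\operatorname{int}R)$, an open set, and let $l_1,l_2,l_3,l_4$ be the images of the open bottom, right, top and left sides.

\emph{The sides are leaves.} The line containing a side meets $K$ at two corners, so it misses $Z$ by Lemma~\ref{lem:lines}, and by (C4) the open side is a component of the complement of $K$ in the line. By Lemma~\ref{lem:leaves}(R) each $l_i$ is a whole regular leaf, with $l_1,l_3\in\mathcal F^+$ and $l_2,l_4\in\mathcal F^-$.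

\emph{The boundary.} If $q_n\in Q$ converge to $q\in P$, then $\mathrm{dev}(q)\in R$ is not a corner, because $\mathrm{dev}(P)$ misses $K$. So $q_n=\iota(\mathrm{dev}\,q_n)\to\iota(\mathrm{dev}\,q)$, and $q\in\iota(R^*)$. Conversely, every point of $\iota(R^*)$ is a limit of points of $Q$. Hence $\overline Q=\iota(R^*)$ and $\partial Q=l_1\cup l_2\cup l_3\cup l_4$.

\emph{The perfect fits.} The leaves $l_1$ and $l_2$ are disjoint. Choose $(x_0,y_0)\in\operatorname{int}R$ and let $\tau^-=\iota(\{x_0\}\times[y_1,y_0])$ and $\tau^+=\iota([x_0,x_2]\times\{y_0\})$. The $\mathcal F^+$-leaf through the point of $\tau^-$ at height $y\in(y_1,y_0]$ contains $\iota([x_1,x_2]\times\{y\})$, which meets $l_2$ at $\iota(x_2,y)$. The $\mathcal F^-$-leaf through the point of $\tau^+$ with abscissa $x\in[x_0,x_2)$ contains $\iota(\{x\}\times[y_1,y_2])$, which meets $l_1$ at $\iota(x,y_1)$. For the other three pairs, take the two segments from $\iota(x_0,y_0)$ to the sides concerned.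

So $Q$ is a totally ideal quadrilateral. Axioms (A1)--(A5) hold by Propositions~\ref{prop:A235}, \ref{prop:A1} and~\ref{prop:separation}. By (A5), $Q$ contains a point $x$ fixed by some $g\neq1$; then $x\in gU\cap U$ for every neighborhood $U$ of $x$, so $Q$ is non-wandering. The action is topologically transitive by the transitivity criterion, which is used nowhere else. \qed

\medskip
This $Q$ is a product quadrilateral, as claimed in Theorem~\ref{thm:product}. The map $\mathrm{dev}$ followed by an affine rescaling is the required homeomorphism. An $\mathcal F^+$-leaf meeting $Q$ has a height $y\in(y_1,y_2)$; it contains $\iota([x_1,x_2]\times\{y\})$, and these are all the points of $\overline Q$ at height $y$. The same holds for $\mathcal F^-$ with the abscissa.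

\subsection{Proof of Theorem~\ref{thm:example}}

\emph{Countability.} The groups $D=\pi_1(S)/N$ and $\Gamma$ are countable, hence so are $G_0$ and $G$.

\emph{No torsion.} An element of finite order of $\Gamma$ has exponent $0$, so it is a translation of finite order, hence trivial. A nontrivial element of finite order of $G$ therefore lies in $G\cap D$, and so does a power of it of prime order $r$. This gives a free action of $\mathbb Z/r$ on the contractible surface $P$. The quotient is a surface with contractible universal cover and fundamental group $\mathbb Z/r$, so its homology is the group homology of $\mathbb Z/r$. But $H_i(\mathbb Z/r;\mathbb Z)\ne0$ for all odd $i$, while the homology of a surface vanishes in degree $3$.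

\emph{Separation.} This is Proposition~\ref{prop:separation}, for each of the two foliations.

\emph{Fixed leaves make no perfect fit.} The definition of a perfect fit is symmetric in the two foliations, so we may suppose that $l\in\mathcal F^+$ is fixed by some $g\neq1$ and makes a perfect fit with $f\in\mathcal F^-$. Let $p$ be the endpoint of $\tau^+$ on $f$. A short subarc of $\tau^+$ starting at $p$ lies in a plaque or in a prong, so the abscissa is injective on it and each $\mathcal F^-$-leaf meets it at most once. As there are countably many stars, we can choose $p_n\in\tau^+\setminus f$ converging to $p$ with $f_n=\mathcal F^-(p_n)$ regular. The leaf $f_n$ meets $l$ at a point $q_n$ with the same abscissa as $p_n$, so these abscissas are bounded. By Proposition~\ref{prop:A1}, $l$ is a union of finitely many closed half-lines, each mapped homeomorphically onto a closed half-line of $\mathbb R^2$. So a subsequence of $q_n$ converges to some $q\in l$. Proposition~\ref{prop:limits} for $\mathcal F^-$ gives $q\in\mathcal F^-(p)=f$, although $l\cap f=\emptyset$.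

\emph{Several orbits.} Fix $n\geq1$. Replace the letters $s_j,t_i$ by $s_j^r,t_i^r$ with $1\le r\le n$. In both orders place them above the other seven letters, with $s^r_1\prec_xs^r_2$ consecutive in $\prec_x$ and $t_1^r\prec_yt_2^r$ consecutive in $\prec_y$. In Section~\ref{sec:horseshoe} replace $11$, $\frac1{12}$, $\frac1{48}$ by $7+4n$, $\frac1{8+4n}$, $\frac1{4(8+4n)}$. The intervals $I_u$ and $J_u$ are again disjoint, ordered and contained in $(0,1)$, so Lemma~\ref{lem:coding} holds; and $\mu>4(8+4n)>7+4n$, which is what (C5) needs. In Section~\ref{sec:KZ} use the sequences $c^r_{ij}=a\,t_i^r.s_j^r\,b$, the markers $t^r_is^r_j$, and in type (II) the sequences $(a[n']\,t_i^rs_j^r\,b[n']\,e)^\infty$ with $e\in\mathcal E_{ij}$ and level $n'\geq1$. Properties (M1)--(M3) hold with these markers, each level is finite, and the proofs of Lemma~\ref{lem:symbolic} and (C1)--(C3) used nothing else. For the rectangle $R^r$ with corners $\chi(c^r_{ij})$, consecutiveness forces $\theta_{-1}\theta_0=t^r_is^r_j$ when $\chi(\theta)\in R^r$, so (C4) holds for each $R^r$. Everything after Section~\ref{sec:KZ} depends only on (C1)--(C5), and we obtain an action with all the properties above and quadrilaterals $Q^1,\dots,Q^n$.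 Suppose $gQ^r=Q^{r'}$, with $g$ over an element $\gamma$ of exponent $m$. Then $\gamma$ maps $\operatorname{int}R^r=\mathrm{dev}(Q^r)$ onto $\operatorname{int}R^{r'}$, hence corners to corners: $\gamma\chi(c^r_{ij})=\chi(c^{r'}_{i'j'})$ for some indices. By Lemma~\ref{lem:coding}(b),(c), $\sigma^mc^r_{ij}=c^{r'}_{i'j'}$, and comparing the unique markers gives $r=r'$. \qed

\section{Product quadrilaterals}\label{sec:product}

In this section the bifoliated plane and the action are arbitrary, subject to (A1). We need one general fact: \emph{two points of a leaf are joined by a unique arc in that leaf.} Otherwise the leaf would contain a simple closed curve, bounding a disk in $P$. Doubling the disk along its boundary gives a sphere with a foliation having finitely many singular points; an interior singular point has $k\ge3$ prongs, and a boundary singular point with $j\geq0$ prongs entering the disk has $2j+2\ge2$ prongs in the double. This contradicts the Euler--Poincar\'e formula $\sum(2-k)=2\chi$, where the sum runs over the singular points of a foliation with prong singularities on a closed surface of Euler characteristic $\chi$: the left side is at most $0$ and the right side is $4$.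

Let $Q$ be a product quadrilateral with sides $l_1,\dots,l_4$ and chart $(\xi,\eta)$ as in Definition~\ref{def:product}. Let $I^\pm(Q)$ be the set of $\mathcal F^\pm$-leaves meeting $Q$, and let $\bar I^+(Q)=I^+(Q)\cup\{l_1,l_3\}$ and $\bar I^-(Q)=I^-(Q)\cup\{l_2,l_4\}$. Each leaf of $\bar I^+(Q)$ meets $\overline Q$ in exactly one level set of $\eta$, so $\eta$ identifies $\bar I^+(Q)$ with $[0,1]$ and $I^+(Q)$ with $(0,1)$; we transport the topology. The following facts, and their versions with the signs exchanged, are read off from the chart.
\begin{itemize}
\item[(Q1)] An $\mathcal F^+$-leaf belongs to $I^+(Q)$ if and only if it meets $l_2$, if and only if it meets $l_4$; it then meets each of them in one point. Indeed, a leaf through a point of $l_2$ or $l_4$ contains the horizontal segment through that point.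
\item[(Q2)] If $\kappa\in I^+(Q)$ and $f\in I^-(Q)$, then $\kappa\cap f\cap\overline Q$ is a single point, and it lies in $Q$.
\item[(Q3)] The map $p\mapsto\mathcal F^+(p)$ is a homeomorphism from $f\cap\overline Q$ onto $\bar I^+(Q)$ for each $f\in I^-(Q)$, and from $l_2$ onto $I^+(Q)$, where $f\cap\overline Q$ and $l_2$ carry the topology of $P$. In particular the topology of $\bar I^+(Q)$ does not depend on the chart.
\end{itemize}
For $g\in G$, the set $gQ$ is a product quadrilateral with chart $(\xi,\eta)\circ g^{-1}$, and $g$ induces homeomorphisms $\bar I^\pm(Q)\to\bar I^\pm(gQ)$ taking $I^\pm(Q)$ onto $I^\pm(gQ)$.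

\begin{proof}[Proof of Theorem~\ref{thm:product}]
\emph{Trivial stabilizer.} An element preserving $Q$ acts on $\bar I^+(Q)\cong[0,1]$ by a homeomorphism, so it permutes $l_1$ and $l_3$. Suppose that $h\ne1$ preserves $Q$ and fixes $l_1$, hence $l_3$. By (A1), $h$ fixes a point $x\in l_1$, and so it fixes $f=\mathcal F^-(x)$. By (Q1), $f\in I^-(Q)$ and $f$ meets $l_3$ in a single point, which is then fixed by $h$. So $h$ has two fixed points on $f$, contradicting (A1). Now let $g\neq1$ preserve $Q$. By the above, $g$ exchanges $l_1$ and $l_3$, and $g^2$, which fixes $l_1$, is trivial. By the intermediate value theorem $g$ fixes a leaf in $\bar I^+(Q)$, so by (A1) it is contracting on some leaf through a fixed point $x$. But $g^{2n}y=y$ does not tend to $x$ for $y\neq x$. Hence the stabilizer of $Q$ is trivial.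

\emph{(iii)$\Rightarrow$(i)$\Rightarrow$(ii).} A fixed point of some $g\neq1$ is non-wandering. If $x\in Q$ is non-wandering, apply the definition to the neighborhood $U=Q$.

\emph{(ii)$\Rightarrow$(iii).} Let $g\neq1$, and let $Q'=gQ$ meet $Q$. We show that $Q'$ and $Q$ cross like the two bars of a plus sign, so that $g$ maps one interval of leaves into itself and $g^{-1}$ the other.

By the first part $Q'\neq Q$. If no side of $Q'$ meets $Q$, then the connected set $Q$ meets $Q'$ but not $\partial Q'$, so $Q\subset Q'$; and if no side of $Q$ meets $Q'$, then $Q'\subset Q$. So a side of one of them meets the other. If a side of $Q$ meets $gQ$, then a side of $g^{-1}Q$ meets $Q$; as $g$ and $g^{-1}$ have the same fixed points, we may assume that a side $l'$ of $Q'$ meets $Q$. Exchanging the foliations if necessary, we assume $l'\in\mathcal F^+$.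

Then $l'\in I^+(Q)$, so $l'$ meets $l_2$ and $l_4$ by (Q1) for $Q$, and $l_2,l_4\in I^-(Q')$ by (Q1) for $Q'$. By (Q3), the map $p\mapsto\mathcal F^+(p)$ identifies $l_2\cap\overline{Q'}$ with $\bar I^+(Q')$ and $l_2$ with $I^+(Q)$. So $\bar I^+(Q')\subset I^+(Q)$, with continuous inclusion. Again by (Q3), the map $p\mapsto\mathcal F^-(p)$ identifies $l'\cap\overline Q$ with $\bar I^-(Q)$ and the side $l'$ of $Q'$ with $I^-(Q')$. So $\bar I^-(Q)\subset I^-(Q')$, with continuous inclusion. Thus $g$ maps the compact interval $\bar I^+(Q)$ continuously into $I^+(Q)$, and $g^{-1}$ maps $\bar I^-(Q)$ continuously into $I^-(Q)$. By the intermediate value theorem, $g$ fixes some $\kappa\in I^+(Q)$ and some $f\in I^-(Q)$. Moreover $\kappa=g\kappa\in I^+(Q')$ and $f=gf\in I^-(Q')$.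

Let $y$ be the point of $\kappa\cap f\cap Q$ given by (Q2). Then $gy\in\kappa\cap f\cap Q'$, and this set is a single point by (Q2) for $Q'$. It remains to see that $y\in Q'$. The endpoints of the arc $\kappa\cap\overline Q$ are the only points of $\kappa$ on $l_4$ and $l_2$, by (Q1). Since $\kappa\in I^+(Q')$ and $l_2,l_4\in I^-(Q')$, the open arc $\kappa\cap Q'$ meets $l_2$ and $l_4$ by (Q2), so it contains both endpoints, and also an arc of $\kappa$ joining them. By uniqueness of arcs in a leaf, $\kappa\cap\overline Q\subset\kappa\cap Q'$. So $y\in\kappa\cap f\cap Q'$ and $gy=y\in Q$.

The last sentence of the theorem was proved in Section~\ref{sec:quad}.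
\end{proof}

\begin{remark}
Axiom (A1) enters only through the triviality of the stabilizer, and it is needed there. In the cross $\{|x|<1\}\cup\{|y|<1\}$, the square $(-1,1)^2$ is a product quadrilateral preserved by the half-turn $(x,y)\mapsto(-x,-y)$, which fixes the two axes but neither expands nor contracts them.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BBM}
Thomas Barthelm\'e, Christian Bonatti, Kathryn Mann,
\emph{Non-transitive pseudo-Anosov flows},
arXiv:2411.03586 (2024).

\end{thebibliography}
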